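# Bilinear pseudodifferential operators with three good symbols: $L^p\times L^q\to L^r$ bounds

## 1. Boundedness for symbols adapted to a non-degenerate line

**Theorem 1.** Let $d_1,d_2,d_3\in\mathbb R$ with $d_1+d_2+d_3=0$ and $d_1d_2d_3\neq 0$. Put
$$D=\mathbb R(d_1,d_2),\qquad D_1=\mathbb R(d_3,d_2),\qquad D_2=\mathbb R(d_1,d_3).$$
Assume

**(H)** $\sigma\in BS_{1,1}(D)$, and the two transposes of $T_\sigma$ are $T^{*1}=T_{\sigma^{*1}}$, $T^{*2}=T_{\sigma^{*2}}$ with $\sigma^{*1}\in BS_{1,1}(D_1)$ and $\sigma^{*2}\in BS_{1,1}(D_2)$.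

Then $\|T_\sigma(f,g)\|_r\le C\|f\|_p\|g\|_q$ for all $1<p,q<\infty$ with $\frac1r=\frac1p+\frac1q<\frac32$. In particular this holds for all $1<p,q,r<\infty$ with $\frac1r=\frac1p+\frac1q$. For $1<q<\infty$ also $\|T_\sigma(f,g)\|_q\le C\|f\|_\infty\|g\|_q$ and $\|T_\sigma(f,g)\|_q\le C\|f\|_q\|g\|_\infty$. All bounds are for $f,g\in\mathcal S$.

**Theorem 2.** (a) For every non-degenerate line $D$ (that is, $d_1d_2d_3\ne0$) there is an $x$-independent $\sigma$ satisfying (H) for which $L^p\times L^q\to L^r$ fails for all $1<p,q<\infty$ with $\frac1r=\frac1p+\frac1q$ and $r<2/3$. (b) For each degenerate line ($\xi=0$, $\eta=0$, $\xi+\eta=0$) there are an $x$-independent $\sigma$ satisfying (H) and some $1<p,q,r<\infty$, $\frac1r=\frac1p+\frac1q$, for which boundedness fails. Hence "(H) implies boundedness for all $1<p,q,r<\infty$ with $\frac1r=\frac1p+\frac1q$" holds exactly for the non-degenerate lines.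

The endpoint $r=2/3$ is not addressed. The case behind the theorem is $d=(1,1,-2)$, where $D_0=\{\xi=\eta\}$, $D_1=\{\xi=-2\eta\}$, $D_2=\{\eta=-2\xi\}$. The paper of Frederic Bernicot and Rodolfo Torres, "Sobolev space estimates for a class of bilinear pseudodifferential operators lacking symbolic calculus" (arXiv:1003.6000, 2010), leaves open the following question. If $\sigma\in BS_{1,1}(D_0)$ and the two transposes have symbols in $BS_{1,1}(D_1)$ and $BS_{1,1}(D_2)$, is $T_\sigma$ bounded $L^p\times L^q\to L^r$ for all $1<p,q,r<\infty$ with $1/r=1/p+1/q$? Theorem 1 with $d=(1,1,-2)$ answers yes. We now explain every word of it.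

## 2. The classes $BS_{1,1}(D)$ and the transposed lines

We work on $\mathbb R$ with $\widehat f(\xi)=\frac1{2\pi}\int e^{-ix\xi}f(x)\,dx$, so that $f(x)=\int e^{ix\xi}\widehat f(\xi)\,d\xi$. For a bounded smooth symbol $\sigma(x,\xi,\eta)$ and $f,g\in\mathcal S$,
$$T_\sigma(f,g)(x)=\iint e^{ix(\xi+\eta)}\sigma(x,\xi,\eta)\widehat f(\xi)\widehat g(\eta)\,d\xi\,d\eta .$$
"Bounded" means an a priori inequality on $\mathcal S\times\mathcal S$.

**Definition.** For a line $D\subset\mathbb R^2$ through $0$, a smooth $\sigma$ belongs to $BS_{1,1}(D)$ if for all $\alpha,\beta,\gamma\in\mathbb N$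
$$|\partial_x^\alpha\partial_\xi^\beta\partial_\eta^\gamma\sigma(x,\xi,\eta)|\le C_{\alpha\beta\gamma}\,w^{\alpha-\beta-\gamma},\qquad w=1+\operatorname{dist}((\xi,\eta),D).$$

So a frequency derivative gains a factor $w^{-1}$, but an $x$-derivative may lose a factor $w$. For $D_0=\{\xi=\eta\}$ the weight is comparable to $1+|\xi-\eta|$. Three examples for $D_0$: a function $a(x)$ with bounded derivatives; $\phi(\xi-\eta)$ with $\phi\in C_c^\infty$; and $\theta(\xi-\eta)$ with $\theta$ smooth, $\theta=0$ on $(-\infty,-1]$, $\theta=1$ on $[1,\infty)$. In the last two, derivatives of positive order live where $w$ is comparable to $1$.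

**Definition.** The transposes are given by $\int T_\sigma(f,g)h=\int T^{*1}(h,g)f=\int T^{*2}(f,h)g$ for $f,g,h\in\mathcal S$. An equation such as $T^{*1}=T_{\sigma^{*1}}$ means that these trilinear forms on $\mathcal S^3$ agree.

For practice, and for later use, take $\sigma=e^{-i\mu x}m(\xi,\eta)$ with $\mu\in\mathbb R$. Since $\int e^{ix(\omega_1+\omega_2-\mu)}h(x)\,dx=2\pi\widehat h(\mu-\omega_1-\omega_2)$,
$$\int T_\sigma(f,g)h=2\pi\iint m(\omega_1,\omega_2)\widehat f(\omega_1)\widehat g(\omega_2)\widehat h(\mu-\omega_1-\omega_2)\,d\omega_1d\omega_2 .$$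
The form sees only frequencies with $\omega_1+\omega_2+\omega_3=\mu$. Substituting $\omega_1=\mu-\omega_3-\omega_2$ or $\omega_2=\mu-\omega_1-\omega_3$,
$$\sigma^{*1}=e^{-i\mu x}m(\mu-\xi-\eta,\eta),\qquad \sigma^{*2}=e^{-i\mu x}m(\xi,\mu-\xi-\eta). \tag{2.1}$$
For $\mu=0$ we see how the line moves: $(-\xi-\eta,\eta)\in\mathbb R(d_1,d_2)$ means $(\xi,\eta)\in\mathbb R(d_3,d_2)=D_1$, and likewise for $D_2$.

The vector $(d_1,d_2)$ may be rescaled without changing $D$. We normalize so that $|d_i|\le2$ for $i=1,2,3$.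

## 3. Symbols that can be treated by hand, and a symbol with one bad transpose

If $\sigma=a(x)$, then $T_\sigma(f,g)=afg$, both transposes have the symbol $a$, (H) holds, and Hölder's inequality gives the bounds.

If $\sigma=m(\xi,\eta)$ is independent of $x$ and in $BS_{1,1}(D)$, then (H) holds automatically: by (2.1) with $\mu=0$ the transposed symbols are $m$ composed with invertible linear maps carrying $D_1$, $D_2$ to $D$, and these change the distance to the line only by bounded factors. For $m=\phi(\xi-\eta)$, $\phi\in C_c^\infty$, write $\phi(\tau)=\int k(t)e^{-it\tau}dt$ with $k\in\mathcal S$. Then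
$$T_\sigma(f,g)(x)=\int k(t)f(x-t)g(x+t)\,dt,$$
and for $r\ge1$ Minkowski and Hölder give $\|T_\sigma(f,g)\|_r\le\|k\|_1\|f\|_p\|g\|_q$. For $m=\theta(\xi-\eta)$ this argument is not available: $\theta$ does not tend to $0$ at $+\infty$, so it is not the transform of an integrable $k$.

Now a symbol for which the first condition in (H) holds but boundedness fails. Let $\phi\in C_c^\infty((\frac12,2))$, $\phi=1$ on $[\frac34,\frac54]$, and
$$\sigma=\sum_{j\ge1}\sigma_j,\qquad\sigma_j(x,\xi,\eta)=e^{-i4^jx}\phi(4^{-j}(\xi-\eta)). \tag{3.1}$$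
The supports are disjoint, and on the support of $\sigma_j$ the weight is comparable to $4^j$; an $x$-derivative costs $4^j$ and a frequency derivative gains $4^{-j}$. So $\sigma\in BS_{1,1}(D_0)$. Take $f_0,g_0\in\mathcal S$, not identically $0$, with $\widehat{f_0},\widehat{g_0}$ supported in $[-\frac14,\frac14]$, and $f=\sum_{j=1}^Ne^{i4^jx}f_0$, $g=g_0$. For the $j$-th piece of $f$ we have $|\xi-\eta-4^j|\le\frac12\le\frac14 4^j$, so exactly $\sigma_j$ acts on it, with $\phi=1$:
$$T_\sigma(f,g)=\sum_{j=1}^Ne^{-i4^jx}e^{i4^jx}f_0g_0=N\,f_0g_0,\qquad\|f\|_2=N^{1/2}\|f_0\|_2 .$$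
The product $f_0g_0$ is not identically zero, because $f_0$ and $g_0$ are real-analytic. So $T_\sigma$ is not bounded $L^2\times L^q\to L^r$ for any $2<q<\infty$, $\frac1r=\frac12+\frac1q$.

Which hypothesis is violated? By (2.1) with $\mu=4^j$,
$$\sigma_j^{*1}=e^{-i4^jx}\phi\big(1-4^{-j}(\xi+2\eta)\big),\qquad\sigma_j^{*2}=e^{-i4^jx}\phi\big(4^{-j}(2\xi+\eta)-1\big).$$
The second one lives where $2\xi+\eta\in(\frac32 4^j,3\cdot4^j)$, so $\sum_j\sigma_j^{*2}\in BS_{1,1}(D_2)$. It is the symbol of $T^{*2}$ because the partial sums are bounded and converge pointwise, so dominated convergence applies to both forms. The first one equals $e^{-i4^jx}$ on the line $D_1=\{\xi=-2\eta\}$, where the weight is $1$, while its $x$-derivative has size $4^j$. The estimates of $BS_{1,1}(D_1)$ fail to be uniform in $j$. So one transpose is good, and the other is not.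

## 4. Three frequencies, three gaps

Write $\Lambda(f_1,f_2,f_3)=\int T_\sigma(f_1,f_2)f_3$ on $\mathcal S^3$, let $\omega_i$ be the frequency variable of $f_i$, and put $\nu_i=\omega_i/d_i$. Set
$$\sigma^{(3)}(x,\omega_1,\omega_2)=\sigma(x,\omega_1,\omega_2),\quad\sigma^{(1)}(x,\omega_2,\omega_3)=\sigma^{*1}(x,\omega_3,\omega_2),\quad\sigma^{(2)}(x,\omega_1,\omega_3)=\sigma^{*2}(x,\omega_1,\omega_3).$$
By (H), for each $\{a,b,c\}=\{1,2,3\}$ with $a<b$,
$$\Lambda(f_1,f_2,f_3)=\iiint e^{ix(\omega_a+\omega_b)}\sigma^{(c)}(x,\omega_a,\omega_b)\widehat{f_a}(\omega_a)\widehat{f_b}(\omega_b)f_c(x)\,d\omega_a\,d\omega_b\,dx, \tag{4.1}$$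
and the derivatives of $\sigma^{(c)}$ are controlled with the weight $1+\operatorname{dist}((\omega_a,\omega_b),\mathbb R(d_a,d_b))$, where
$$\operatorname{dist}((\omega_a,\omega_b),\mathbb R(d_a,d_b))=\frac{|\omega_ad_b-\omega_bd_a|}{|(d_a,d_b)|}=\frac{|d_ad_b|}{|(d_a,d_b)|}\,|\nu_a-\nu_b|. \tag{4.2}$$
So the hypotheses are symmetric in the three functions: the $x$-frequency $\omega_1+\omega_2+\omega_3$ of the operator is, up to tails, at most a constant times $1+|\nu_a-\nu_b|$ for each of the three pairs. When $\sigma$ does not depend on $x$, then $\sum_i\omega_i=\sum_id_i\nu_i=0$. Since $\sum_i d_i=0$, this reads $d_2(\nu_2-\nu_1)+d_3(\nu_3-\nu_1)=0$: the gaps are comparable, and the three conditions coincide. When $\sigma$ depends on $x$ they do not.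

A natural first attempt uses only $\sigma\in BS_{1,1}(D)$: cut the $(\nu_1,\nu_2)$-plane into squares of side $2^k$ at distance comparable to $2^k$ from the diagonal, and write $\nu_i\approx2^kn_i$. On such a square $\partial_x$ costs $2^k$, so $|\sum_i d_in_i|\lesssim1$ up to tails, and $n_3$ is within a bounded distance of $n_1$. This gives a sum over wave packets in which $n_1$ and $n_2$ are separated, but nothing prevents $n_3=n_2$. Here the attempt stops. Such sums are estimated over "trees", which are sets of tiles whose frequencies at one index stay near a fixed point $\xi_T$; one uses the tile-by-tile bound at that index and square sums at the two others. If $n_2=n_3$, then in a tree both $\nu_2$ and $\nu_3$ stay near $\xi_T$, and only index $1$ has a square-sum bound. With $a_{P,i}$ the coefficient of $f_i$ at the tile $P$ over the interval $I_P$, and $|a_{P,2}|,|a_{P,3}|\le |I_P|^{1/2}$,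
$$\sum_{P\in T}|I_P|^{-1/2}|a_{P,1}a_{P,2}a_{P,3}|\le\Big(\sum_{P\in T}|a_{P,1}|^2\Big)^{1/2}\Big(\sum_{P\in T}|I_P|\Big)^{1/2},$$
and $\sum_{P\in T}|I_P|$ can be the number of scales times $|I_T|$. The loss of the square root of the number of scales is real. In example (3.1) we have $\nu_1\approx4^j$, $|\nu_2|\le\frac14$, and, as the output has frequencies in $[-\frac12,\frac12]$, also $|\nu_3|\le\frac14$. The whole form lives where $|\nu_2-\nu_3|\le\frac12$, and the loss is $N/N^{1/2}$.

What gets past this point is to decompose $\nu$-space with respect to $\min_{i<j}|\nu_i-\nu_j|$. At a box of scale $2^k$ let $(a,b)$ be the pair with the smallest gap, which is comparable to $2^k$, and represent $\Lambda$ by (4.1) for that pair. Then the weight is comparable to $2^k$, the symbol is a smooth bounded function at the scale of the box, and all three gaps are at least a large multiple of $2^k$. The condition for $\{a,b\}$ also forces the third frequency to lie within $O(2^k)$ of the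 other two, up to tails. What remains is a sum as for the bilinear Hilbert transform, with bounded coefficients. We state its estimate next, then carry out this reduction, then prove the estimate.

## 5. The model sum

Fix a non-degenerate $d$ with $|d_i|\le2$. A *tritile* is $P=(k,n,m)\in\mathbb Z^3$, with $I_P=2^{-k}[m,m+1)$. For an interval $I$ with center $c(I)$ put $w_I(x)=(1+|x-c(I)|/|I|)^{-N'}$, $N'\ge10$. Let $M\ge1$ be an integer and $\lambda_1,\lambda_2,\lambda_3\in\mathbb Z$ with $|\lambda_i|\le M$ and $|\lambda_i-\lambda_j|\ge8$ for $i\ne j$. Put $c_i(P)=2^k(n+\lambda_i)$.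

**Definition.** Functions $\varphi_{P,i}$ are *normalized packets* if

* (W1) $\operatorname{supp}\widehat{\varphi_{P,i}}\subset\{d_i\nu:|\nu-c_i(P)|\le2^k\}$;
* (W2) $|\varphi_{P,i}|\le|I_P|^{-1/2}w_{I_P}$;
* (W3) $\big|\frac{d}{dx}(e^{-id_ic_i(P)x}\varphi_{P,i})\big|\le|I_P|^{-3/2}w_{I_P}$.

For example, if $\widehat\Phi$ is smooth and supported in $\{d_i\nu:|\nu|\le1\}$, a small multiple of $2^{k/2}\Phi(2^kx-m)e^{id_ic_i(P)x}$ is such a packet. So $P$ carries one time interval $I_P$ and three frequency intervals $d_i\,\omega_i(P)$, $\omega_i(P)=[c_i(P)-2^k,c_i(P)+2^k]$. With $\lambda=(0,8,16)$ and $P=(0,0,0)$ one has $I_P=[0,1)$, and the $\omega_i(P)$ are $[-1,1]$, $[7,9]$, $[15,17]$.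

From here on $\langle f,\varphi\rangle=\int f\overline\varphi$. For finite $\mathbf P\subset\mathbb Z^3$ and $|\varepsilon_P|\le1$ let
$$T_{\mathbf P}(f_1,f_2)=\sum_{P\in\mathbf P}\varepsilon_P|I_P|^{-1/2}\langle f_1,\varphi_{P,1}\rangle\langle f_2,\varphi_{P,2}\rangle\overline{\varphi_{P,3}},\qquad\Lambda_{\mathbf P}(f_1,f_2,f_3)=\int T_{\mathbf P}(f_1,f_2)f_3=\sum_{P\in\mathbf P}\varepsilon_P|I_P|^{-1/2}\prod_{j=1}^3\langle f_j,\varphi_{P,j}\rangle .$$

**Proposition 1.** Let $0<\frac1p,\frac1q<1$ and $\frac1r=\frac1p+\frac1q<\frac32$. There are $N'$ and $C$ depending only on $p,q,d$ such that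
$$\|T_{\mathbf P}(f_1,f_2)\|_r\le CM^C\|f_1\|_p\|f_2\|_q$$
for all $M$, $\lambda$, all normalized packets, all finite $\mathbf P$ and all $\varepsilon$ as above.

The polynomial dependence on $M$ matters: the reduction produces all offsets $\lambda$, with coefficients that decay faster than any power.

## 6. From the symbol to model sums

We deduce Theorem 1 from Proposition 1. For $F\in\mathcal S(\mathbb R^3)$ put
$$\Lambda[F]=\iiint e^{ix(\omega_1+\omega_2)}\sigma(x,\omega_1,\omega_2)\Big(\int e^{ix\omega_3}F(\omega_1,\omega_2,\omega_3)\,d\omega_3\Big)d\omega_1\,d\omega_2\,dx .$$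
The inner integral is Schwartz in $(\omega_1,\omega_2,x)$ and $\sigma$ is bounded. So $\Lambda[\cdot]$ is a continuous linear functional on $\mathcal S(\mathbb R^3)$, and $\Lambda[\widehat{f_1}\otimes\widehat{f_2}\otimes\widehat{f_3}]=\Lambda(f_1,f_2,f_3)$. Consequently $\Lambda$ is continuous on $\mathcal S^3$.

**Step 1 (a partition adapted to the smallest gap).** The purpose is to cut $\nu$-space into boxes on which the smallest gap is comparable to the side length. Let $0\le\chi\in C_c^\infty((-1,1))$ with $\sum_{n\in\mathbb Z}\chi(t-n)=1$. For $n\in\mathbb Z^3$ let $\delta(n)=\min_{i<j}|n_i-n_j|$, let $R=40$, and for $k\ge0$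
$$S_k(\nu)=\sum_{\delta(n)\le R}\ \prod_{i=1}^3\chi(2^{-k}\nu_i-n_i).$$
If a product here is nonzero, then $|2^{-k}\nu_i-n_i|<1$, so $|n_i-n_j|$ and $2^{-k}|\nu_i-\nu_j|$ differ by less than $2$. Hence $S_k=1$ where $\min_{i<j}|\nu_i-\nu_j|\le(R-2)2^k$, and $S_k=0$ where this minimum exceeds $(R+2)2^k$. Since $(R+2)2^{k-1}=21\cdot2^k\le38\cdot2^k=(R-2)2^k$, we have $S_k=1$ wherever $S_{k-1}\ne0$. So $S_kS_{k-1}=S_{k-1}$ and $S_k-S_{k-1}=S_k(1-S_{k-1})$ for $k\ge1$. Here
$$1-S_{k-1}=\sum_{\delta(n')>R}\prod_i\chi(2\cdot2^{-k}\nu_i-n_i').$$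
With $t=2^{-k}\nu_i-n_i$ and $e_i=n_i'-2n_i$, the product of the two bump functions at index $i$ is $\chi_{e_i}(t)$, where $\chi_e(t)=\chi(t)\chi(2t-e)$, and this vanishes identically unless $|e|\le2$. Therefore
$$S_k-S_{k-1}=\sum_{e\in\{-2,\dots,2\}^3}\ \sum_{n:\ \delta(n)\le R<\delta(2n+e)}\ \prod_i\chi_{e_i}(2^{-k}\nu_i-n_i)\qquad(k\ge1). \tag{6.1}$$
If $\delta(2n+e)>40$, then $2|n_i-n_j|\ge41-4$ for every pair, so $\delta(n)\ge19$. Thus for $k\ge1$ every box that occurs satisfies $19\le\delta(n)\le40$.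

The derivatives of $S_k$ are bounded uniformly in $k\ge0$, and $S_k=1$ for $|\nu|\le c2^k$. So for $F\in\mathcal S(\mathbb R^3)$ the function $(1-S_k)F$ and its derivatives are supported where $|\nu|\ge c2^k$ and decay rapidly there, and $S_kF\to F$ in $\mathcal S$. For fixed $k$ the box functions have uniformly bounded derivatives and live within bounded distance (depending on $k$) of $\nu=2^kn$, so when applied to $F$ their seminorms are $O_N((1+|n|)^{-N})$ and the sum over $n$ converges absolutely in each seminorm. By continuity of $\Lambda[\cdot]$,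
$$\Lambda(f_1,f_2,f_3)=\sum\Lambda(Q_1f_1,Q_2f_2,Q_3f_3), \tag{6.2}$$
the sum being over $\{k=0,\ \delta(n)\le R\}$ and $\{k\ge1,\ e,\ \delta(n)\le R<\delta(2n+e)\}$, first over $n,e$ and then over $k$. Here $Q_i$ has the Fourier multiplier $\chi_{e_i}(2^{-k}\omega/d_i-n_i)$, with $\chi$ in place of $\chi_{e_i}$ if $k=0$.

**Step 2 (sampling).** The purpose is to expand $Q_if$ into packets. Let $\tilde\chi\in C_c^\infty((-2,2))$, $\tilde\chi=1$ on $[-1,1]$. In the variable $t=2^{-k}\omega/d_i-n_i$ the function $\widehat{Q_if}$ is supported in $[-1,1]$, and the period $2\pi2^k$ of $\omega$ becomes $2\pi/|d_i|\ge\pi>3$. So the other translates of $[-1,1]$ do not meet $(-2,2)$, and $\widehat{Q_if}$ equals $\tilde\chi(2^{-k}\omega/d_i-n_i)$ times its $2\pi2^k$-periodization. The latter has the Fourier series $\sum_ma_me^{-i2^{-k}m\omega}$ with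
$$a_m=\frac1{2\pi2^k}\int\widehat{Q_if}(\omega)e^{i2^{-k}m\omega}\,d\omega=\frac{1}{2\pi2^k}(Q_if)(2^{-k}m).$$
Inverting the Fourier transform,
$$Q_if=\sum_{m\in\mathbb Z}\langle f,\varphi^i_{k,n_i,m}\rangle\,\psi^i_{k,n_i,m},\qquad\langle f,\varphi^i_{k,n_i,m}\rangle=(2\pi)^{-1}2^{-k/2}(Q_if)(2^{-k}m), \tag{6.3}$$
where
$$\psi^i_{k,n,m}(x)=2^{-k/2}\!\int\!\tilde\chi(2^{-k}\tfrac{\omega}{d_i}-n)e^{i\omega(x-2^{-k}m)}d\omega,\qquad\varphi^i_{k,n,m}(x)=\tfrac{2^{-k/2}}{(2\pi)^2}\!\int\!\chi_{e_i}(2^{-k}\tfrac\omega{d_i}-n)e^{i\omega(x-2^{-k}m)}d\omega .$$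
The formula for $\varphi^i$ comes from inserting $\widehat f(\omega)=\frac1{2\pi}\int e^{-ix\omega}f(x)dx$ in $Q_if(2^{-k}m)$. The series converges in $\mathcal S$, because $(Q_if)(2^{-k}m)$ decays rapidly in $m$ while seminorms of $\psi^i_{k,n,m}$ grow polynomially in $m$ ($k,n$ fixed). Substituting $\omega=d_i2^k(n+t)$,
$$\varphi^i_{k,n,m}(x)=2^{k/2}\Phi(2^kx-m)e^{id_i2^kn(x-2^{-k}m)},\qquad\psi^i_{k,n,m}(x)=2^{k/2}\Psi_i(2^kx-m)e^{id_i2^kn(x-2^{-k}m)}$$
with fixed Schwartz functions: $\Phi$ is one of finitely many, depending on $i,e_i$, and $\Psi_i$ depends on $i$.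

**Step 3 (matrix coefficients).** This is where all three hypotheses are used. Let $\operatorname{diam}(n)=\max_{i,j}|n_i-n_j|$. We claim that for all boxes occurring in (6.2) and all $N$
$$|\Lambda(\psi^1_{k,n_1,m_1},\psi^2_{k,n_2,m_2},\psi^3_{k,n_3,m_3})|\le C_N2^{k/2}(1+\operatorname{diam}(n))^{-N}(1+|m_1-m_2|+|m_1-m_3|)^{-N}. \tag{6.4}$$
Choose $a<b$ with $|n_a-n_b|=\delta(n)$, and let $c$ be the third index. Use (4.1) for this pair, with $x=2^{-k}(m_c+u)$, $\omega_a=d_a2^k(n_a+s)$, $\omega_b=d_b2^k(n_b+t)$. We have $\widehat{\psi^a}(\omega)=2^{-k/2}\tilde\chi(2^{-k}\omega/d_a-n_a)e^{-i\omega2^{-k}m_a}$, similarly for $b$, and $\psi^c(x)=2^{k/2}\Psi_c(u)e^{id_cn_cu}$. So the phases combine to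
$$d_a(n_a+s)(m_c-m_a+u)+d_b(n_b+t)(m_c-m_b+u)+d_cn_cu,$$
and the powers of $2$ to $2^{-k}\cdot2^{2k}\cdot2^{-k}\cdot2^{k/2}=2^{k/2}$. Up to a constant and a unimodular factor the left side of (6.4) is
$$2^{k/2}\iiint e^{i[uZ+d_as(m_c-m_a)+d_bt(m_c-m_b)]}\,G(u,s,t)\,du\,ds\,dt,\qquad Z=d_1n_1+d_2n_2+d_3n_3,$$
$$G=\sigma^{(c)}\big(2^{-k}(m_c+u),\,d_a2^k(n_a+s),\,d_b2^k(n_b+t)\big)\,\tilde\chi(s)\tilde\chi(t)\Psi_c(u)\,e^{iu(d_as+d_bt)} .$$
On the support $|s|,|t|<2$, and $|\nu_a-\nu_b|=2^k|n_a-n_b+s-t|$. If $k\ge1$, then $19\le|n_a-n_b|\le40$, so $|\nu_a-\nu_b|\in[15\cdot2^k,44\cdot2^k]$. If $k=0$, then $|\nu_a-\nu_b|\le44$. In both cases (4.2) shows that the weight of $\sigma^{(c)}$ is comparable to $2^k$. A $u$-derivative of the symbol factor brings $2^{-k}$ from the chain rule and at most $C2^k$ from the class; an $s$- or $t$-derivative brings $2^k$ and $C2^{-k}$. So these derivatives are bounded uniformly, and since $\Psi_c$ absorbs the powers of $u$ coming from the last exponential,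 all derivatives of $G$ are $O_N((1+|u|)^{-N})$ uniformly. Integrating by parts in $u$, $s$ and $t$ (there are no boundary terms), the integral is at most
$$C_N(1+|Z|)^{-N}(1+|m_c-m_a|)^{-N}(1+|m_c-m_b|)^{-N};$$
here $d_a,d_b\neq0$ was used. The last two factors together are at most $C_N(1+|m_1-m_2|+|m_1-m_3|)^{-N}$. Finally, as $\sum_i d_i=0$, we may subtract $n_a\sum_i d_i$ to get $Z=d_c(n_c-n_a)+d_b(n_b-n_a)$, so $|Z|\ge|d_c||n_c-n_a|-2R$, while $\operatorname{diam}(n)\le|n_a-n_c|+R$. As $d_c\ne0$, $1+|Z|\ge c(1+\operatorname{diam}(n))$. This proves (6.4).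

**Step 4 (absolute convergence).** The purpose is to obtain a pointwise formula for $T_\sigma(f_1,f_2)$ that may be rearranged freely. Let $f\in\mathcal S$, $k\ge0$. The multiplier of $Q_i$ has derivatives bounded uniformly in $k\ge 0$ and is supported where $|\omega|\ge|d_i|2^k(|n_i|-1)_+$, and $\widehat f$ with its derivatives decays rapidly. Integrating by parts in $\omega$,
$$|Q_if(y)|\le C_N(1+2^k(|n_i|-1)_+)^{-N}(1+|y|)^{-N}.$$
We claim that
$$T_\sigma(f_1,f_2)(x)=\sum_{k,e,n,m}\Lambda(\psi^1_{k,n_1,m_1},\psi^2_{k,n_2,m_2},\psi^3_{k,n_3,m_3})\,\langle f_1,\varphi^1_{k,n_1,m_1}\rangle\langle f_2,\varphi^2_{k,n_2,m_2}\rangle\,\overline{\varphi^3_{k,n_3,m_3}(x)}, \tag{6.5}$$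
absolutely and uniformly in $x$. By (6.3), (6.4) and $|\varphi^3|\le C2^{k/2}$, and summing over $m_2,m_3$ with (6.4), the sum of absolute values is at most
$$C\sum_k2^{k/2}2^{-k}2^{k/2}\sum_n(1+\operatorname{diam}(n))^{-N}\prod_{i=1,2}(1+2^k(|n_i|-1)_+)^{-N}\sum_{m_1}(1+2^{-k}|m_1|)^{-N}.$$
The $m_1$-sum is $O(2^k)$. For $k\ge1$, $|n_1-n_2|\ge19$ forces $|n_i|\ge10$ for some $i\in\{1,2\}$. Half of the power of the corresponding factor gives $C2^{-kN/2}$; the other half controls $n_i$, and $\operatorname{diam}(n)$ controls the other two components, so the $n$-sum converges. For $k=0$ the $n$-sum converges in the same way, without the gain. So the series converges absolutely and uniformly.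

Integrate it against $f_3\in\mathcal S$. Since $\int\overline{\varphi^3}f_3=\langle f_3,\varphi^3\rangle$, the continuity of $\Lambda$ on $\mathcal S^3$ and (6.3) show that for each $(k,e,n)$ the sum over $m$ gives $\Lambda(Q_1f_1,Q_2f_2,Q_3f_3)$; by (6.2) the total is $\Lambda(f_1,f_2,f_3)=\int T_\sigma(f_1,f_2)f_3$. Both sides of (6.5) are continuous functions of $x$, so they agree.

**Step 5 (grouping; finite $p,q$).** We now recognize (6.5) as a rapidly decaying superposition of model sums. Put $n_i=n+l_i$, $m_i=m+b_i$ with $l_1=b_1=0$. The conditions on the box in Step 1 depend only on $(e,l)$. Group (6.5) by $\mathfrak g=(e,l,b)$ for $k\ge1$ and by $\mathfrak g=(l,b)$ for $k=0$. In each group $P=(k,n,m)$ runs over a subset of $\mathbb Z^3$, each $P$ occurring at most once. Since $\operatorname{diam}\ge\max|l_i|$ and $2^{k/2}=|I_P|^{-1/2}$, (6.4) shows that the coefficients are $A_N(1+|l|)^{-N}(1+|b|)^{-N}|I_P|^{-1/2}\varepsilon_P$ with $|\varepsilon_P|\le1$. From $(1+|y-b|)^{-N'}\le(1+|b|)^{N'}(1+|y|)^{-N'}$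 and the explicit form of $\varphi^i$, the functions $\varphi^i_{k,n+l_i,m+b_i}$ are $C(1+|b|)^{N'}$ times functions satisfying (W1)–(W3) with $\lambda_i=l_i$.

If $k\ge1$, then $|\lambda_i-\lambda_j|\ge19$, and $M=1+\max|l_i|$ is admissible. If $k=0$, the offsets may coincide, but there is a single scale. For $\tau\in\mathbb Z^3$ replace $f_i$ by $e^{id_i\tau_ix}f_i$ ($i=1,2$) and the packets $\varphi^i$ by $e^{id_i\tau_ix}\varphi^i$ ($i=1,2,3$). This changes neither the norms of $f_1,f_2$ nor the absolute value of the output, and it replaces $\lambda_i$ by $\lambda_i+\tau_i$. Choose $\tau$ so that $(\lambda_i+\tau_i)=(0,20,40)$, and $M=40$.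

By Proposition 1 every finite partial sum of the group $\mathfrak g$ has $L^p\times L^q\to L^r$ norm at most $C_N(1+|l|)^{C-N}(1+|b|)^{3N'-N}$, where $N',C$ depend only on $p,q,d$. Take $N$ large and sum over $\mathfrak g$, using the triangle inequality if $r\ge1$ and $\|\sum F\|_r^r\le\sum\|F\|_r^r$ if $r<1$. So all finite partial sums of (6.5) are bounded uniformly. They converge pointwise to $T_\sigma(f_1,f_2)$, and Fatou's lemma gives $\|T_\sigma(f_1,f_2)\|_r\le C\|f_1\|_p\|f_2\|_q$.

**Step 6 (one exponent infinite).** We get these bounds from $r=1$ by duality. $T^{*1}$ satisfies (H) with $d$ replaced by $(d_3,d_2,d_1)$: its symbol is in $BS_{1,1}(\mathbb R(d_3,d_2))$; its first transpose is $T_\sigma$, with $\sigma\in BS_{1,1}(\mathbb R(d_1,d_2))$; its second is $(h,f)\mapsto T^{*2}(f,h)$, with symbol in $BS_{1,1}(\mathbb R(d_3,d_1))$. Step 5 with exponents $q',q$ and $r=1$ gives $\|T^{*1}(f_3,f_2)\|_1\le C\|f_3\|_{q'}\|f_2\|_q$, so $|\Lambda|\le C\|f_1\|_\infty\|f_2\|_q\|f_3\|_{q'}$,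 and taking the supremum over $f_3\in\mathcal S$ with $\|f_3\|_{q'}\le1$ yields $\|T_\sigma(f_1,f_2)\|_q\le C\|f_1\|_\infty\|f_2\|_q$. Likewise $T^{*2}$ satisfies (H) with $(d_1,d_3,d_2)$: its first transpose is $(g,h)\mapsto T^{*1}(h,g)$, with symbol in $BS_{1,1}(\mathbb R(d_2,d_3))$, and its second is $T_\sigma$. So $\|T^{*2}(f_1,f_3)\|_1\le C\|f_1\|_q\|f_3\|_{q'}$, which gives the other bound. Theorem 1 is proved, given Proposition 1. $\square$

## 7. Sparse scales, trees and sizes

We start the proof of Proposition 1, which fills Sections 7–12. Fix $L\in\mathbb N$ with $2^{10}M\le2^L\le2^{11}M$. Splitting $\mathbf P$ according to $k$ mod $L$ costs a factor at most $L^{\max(1,1/r)}=O(M^C)$. So we assume from now on that all $k$ occurring lie in one residue class mod $L$; two different scales then differ by a factor at least $2^{10}M$. $C$ denotes constants depending only on $d,N'$ and exponents. In Sections 7–11 each $f_j$ is bounded with support of finite measure, and $a_{P,j}=\langle f_j,\varphi_{P,j}\rangle$.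 By Plancherel and (W1), $\langle\varphi_{P,j},\varphi_{P',j}\rangle=0$ if $\omega_j(P)\cap\omega_j(P')=\emptyset$.

**Single-scale bound.** For two tiles of the same scale, $\langle\varphi_{P,j},\varphi_{P',j}\rangle\ne0$ forces $|n-n'|\le2$, and (W2) gives $|\langle\varphi_{P,j},\varphi_{P',j}\rangle|\le C(1+|m-m'|)^{-2}$. So the rows of this matrix have $\ell^1$ norm at most $C$, and by $|b_Pb_{P'}|\le\frac12(|b_P|^2+|b_{P'}|^2)$
$$\sum_{P,P':\,k=k'}|b_Pb_{P'}\langle\varphi_{P,j},\varphi_{P',j}\rangle|\le C\sum_P|b_P|^2. \tag{7.1}$$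

**Definition.** A *tree of type $i$* with top $(I_T,\xi_T)$, where $I_T$ is dyadic and $\xi_T\in\mathbb R$, is a set $T$ of tritiles with $I_P\subset I_T$ and $|c_i(P)-\xi_T|\le2\cdot2^k$ for all $P\in T$.

For example, let $\lambda=(0,8,16)$ and take tritiles $(k,0,0)$ for several $k\ge0$ in our class. They form a tree of type $1$ with top $([0,1),0)$, since $c_1(P)=0$. The other frequencies, $c_2(P)=8\cdot2^k$ and $c_3(P)=16\cdot2^k$, are lacunary. With two or more scales this is not a tree of type $2$: the intervals $[6\cdot2^k,10\cdot2^k]$ in which $\xi_T$ would have to lie are disjoint. The following shows that this is the general picture.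

At each scale $n$ takes at most $5$ values in a tree. If $j\ne i$, then $c_j(P)-\xi_T=(\lambda_j-\lambda_i)2^k+(c_i(P)-\xi_T)$ has the sign of $\lambda_j-\lambda_i$, and
$$6\cdot2^k\le|c_j(P)-\xi_T|\le(2M+2)2^k. \tag{7.2}$$
For $k'>k$ in our class $(2M+2)2^k\le4M\cdot2^{k'}/(2^{10}M)=2^{-8}2^{k'}$. Hence
$$P,P'\in T,\ k<k'\ \Longrightarrow\ |c_j(P)-c_j(P')|\ge5\cdot2^{k'}\qquad(j\ne i). \tag{7.3}$$
So in a tree of type $i$, packets of index $j\ne i$ and different scales are orthogonal.

**Definition.** $\operatorname{size}_j(\mathbf P)=\sup\big(|I_T|^{-1}\sum_{P\in T}|a_{P,j}|^2\big)^{1/2}$ over nonempty trees $T\subset\mathbf P$ of the two types $i\ne j$ (and $0$ if $\mathbf P=\emptyset$).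

A single tile is a tree of every type, with top $(I_P,c_i(P))$. So $|a_{P,j}|\le\operatorname{size}_j(\mathbf P)|I_P|^{1/2}$, with equality if $\mathbf P=\{P\}$. For a tree $T\subset\mathbf P$ of any type $i$, estimate $|a_{P,i}||I_P|^{-1/2}\le\operatorname{size}_i(\mathbf P)$ and use Cauchy–Schwarz for the other two indices, for both of which $T$ is admissible in the definition of size:
$$\sum_{P\in T}|I_P|^{-1/2}\prod_j|a_{P,j}|\le|I_T|\prod_j\operatorname{size}_j(\mathbf P). \tag{7.4}$$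
This is the single-tree estimate that failed in Section 4; the separation of all three $\lambda_i$ is what saves it. Three questions remain: how many trees are needed (Section 8), how to add them up (Section 9), and how large sizes are (Section 10).

## 8. Selecting trees greedily

**Lemma 1.** If $\mathbf P$ is finite, $s>0$ and $\operatorname{size}_j(\mathbf P)\le2s$, then $\mathbf P=\mathbf P'\sqcup\bigsqcup_{T\in\mathcal F}T$ with trees $T$ such that $\operatorname{size}_j(\mathbf P')\le s$ and $\sum_{T\in\mathcal F}|I_T|\le Cs^{-2}\|f_j\|_2^2$.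

*Proof.* **Step 1 (the selection).** The purpose is to remove the trees that violate the size bound $s$, in an order that makes what is selected nearly orthogonal. For each of the two $i\ne j$ perform a round, the second on what the first leaves. Say $\lambda_j>\lambda_i$; otherwise replace "maximal" by "minimal" and reverse the inequalities for $\xi$ below. While the remaining collection contains a tree $T$ of type $i$ with
$$\sum_{P\in T}|a_{P,j}|^2>s^2|I_T|, \tag{8.1}$$
select such $T$, $(I_T,\xi_T)$ with $\xi_T$ maximal. The maximum exists: there are finitely many pairs $(T,I_T)$, since $T\ne\emptyset$ and $|I_T|<s^{-2}\sum_{\mathbf P}|a_{P,j}|^2$, and for each pair the admissible $\xi_T$ form a compact interval. Then remove from the remaining collection all $P$ with $I_P\subset I_T$, $|c_i(P)-\xi_T|\le2\cdot2^k$. This is a type $i$ tree containing $T$. Afterwards remove all still remaining $P$ with $I_P\subset I_T$, $|c_j(P)-\xi_T|\le2\cdot2^k$. This is a type $j$ tree, and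 its removal is what Step 2 relies on. Both removed trees, with top $(I_T,\xi_T)$, are put into $\mathcal F$. Each step removes a tile, so the round ends, and then no type $i$ tree with (8.1) is left; this persists when more tiles are removed. After both rounds $\operatorname{size}_j\le s$. It remains to bound $\sum|I_T|$ over the selected trees of one round. Throughout, $|a_{P,j}|\le2s|I_P|^{1/2}$.

**Step 2 (disjointness).** The order of selection turns closeness in frequency into disjointness in space. Let $T\ne T'$ be selected in the round, $P\in T$, $P'\in T'$, $k<k'$. Then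
$$|c_j(P)-c_j(P')|\le1.5\cdot2^{k'}\ \Longrightarrow\ I_{P'}\cap I_T=\emptyset. \tag{8.2}$$
Indeed, by (7.2) $|\xi_T-c_j(P)|\le2^{-8}2^{k'}$ and $c_j(P')\ge\xi_{T'}+6\cdot2^{k'}$, so $\xi_T\ge\xi_{T'}+4\cdot2^{k'}>\xi_{T'}$. The successive maxima are non-increasing because the collection shrinks, so $T$ was selected before $T'$. Also $|c_j(P')-\xi_T|\le(1.5+2^{-8})2^{k'}\le2\cdot2^{k'}$. If $I_{P'}$ met $I_T$, then $I_{P'}\subset I_T$, since both are dyadic and $|I_{P'}|<|I_P|\le|I_T|$; so $P'$ would have been gone after the step of $T$ (at the latest in the type $j$ tree), contradicting $P'\in T'$.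

**Step 3 (reduction to off-diagonal terms).** We use the usual duality argument. Let $\mathbf Q$ be the disjoint union of the selected trees (if there are none, nothing is to be proved), write $a_P=a_{P,j}$, $\varphi_P=\varphi_{P,j}$, and $S=\sum_{\mathbf Q}|a_P|^2>s^2\sum|I_T|$. Then $S=\langle f_j,\sum_{\mathbf Q}a_P\varphi_P\rangle\le\|f_j\|_2\|\sum_{\mathbf Q}a_P\varphi_P\|_2$, and
$$\Big\|\sum_{\mathbf Q}a_P\varphi_P\Big\|_2^2\le\sum_{k=k'}|a_Pa_{P'}\langle\varphi_P,\varphi_{P'}\rangle|+2\sum_{P\in\mathbf Q}|a_P|\sum_{P'\in\mathcal Q(P)}|a_{P'}||\langle\varphi_P,\varphi_{P'}\rangle|,$$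
with $\mathcal Q(P)=\{P'\in\mathbf Q:k'>k,\ \omega_j(P')\cap\omega_j(P)\ne\emptyset\}$. The first sum is at most $CS$ by (7.1).

**Step 4 (geometry of $\mathcal Q(P)$).** We show that the intervals $I_{P'}$, $P'\in\mathcal Q(P)$, avoid $I_T$ and overlap at most $3$ times. Let $P\in T$. For $P'\in\mathcal Q(P)$, $|c_j(P)-c_j(P')|\le2^k+2^{k'}\le1.1\cdot2^{k'}$. By (7.3) $P'\notin T$, so by (8.2) $I_{P'}\cap I_T=\emptyset$. Next let $P',P''\in\mathcal Q(P)$. If $k'<k''$, then $|c_j(P')-c_j(P'')|\le1.1\cdot2^{k'}+1.1\cdot2^{k''}\le1.2\cdot2^{k''}$, so they lie in different trees by (7.3), and (8.2), applied to $P'$ and $P''$, shows that $I_{P''}$ is disjoint from the top interval of the tree of $P'$, hence from $I_{P'}$. If $k'=k''$ and the intervals meet, then $m'=m''$, and all $n'$ that occur satisfy $|2^{k'}(n'+\lambda_j)-c_j(P)|\le1.1\cdot2^{k'}$, which allows at most $3$ values.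

**Step 5 (summation).** Now we bound the off-diagonal sum. For $|I_{P'}|<|I_P|$,
$$w_{I_P}(x)\le\Big(1+\tfrac{|x-c(I_P)|}{|I_P|}\Big)^{-4}\le\Big(1+\tfrac{|c(I_P)-c(I_{P'})|}{|I_P|}\Big)^{-4}\Big(1+\tfrac{|x-c(I_{P'})|}{|I_{P'}|}\Big)^4 .$$
Inserting this in (W2), and using $N'\ge10$ for the integral of the last factor against $w_{I_{P'}}$, we get
$$|\langle\varphi_P,\varphi_{P'}\rangle|\le C(|I_{P'}|/|I_P|)^{1/2}(1+|c(I_P)-c(I_{P'})|/|I_P|)^{-4}.$$
With $|a_{P'}|\le2s|I_{P'}|^{1/2}$ each term of the inner sum is at most $Cs|I_P|^{-1/2}|I_{P'}|(1+|c(I_P)-c(I_{P'})|/|I_P|)^{-4}$, and for $x\in I_{P'}$ we may replace $c(I_{P'})$ by $x$. By Step 4,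
$$\sum_{P'\in\mathcal Q(P)}|a_{P'}||\langle\varphi_P,\varphi_{P'}\rangle|\le\frac{Cs}{|I_P|^{1/2}}\int_{\mathbb R\setminus I_T}\Big(1+\frac{|x-c(I_P)|}{|I_P|}\Big)^{-4}dx\le Cs|I_P|^{1/2}\Big(1+\frac{\operatorname{dist}(I_P,I_T^c)}{|I_P|}\Big)^{-3}.$$
Multiply by $|a_P|\le2s|I_P|^{1/2}$ and sum over $P\in T$. At the scale $|I_P|=2^{-l}|I_T|$ there are at most $5$ values of $n$ and at most $2$ intervals for each value of $\operatorname{dist}(I_P,I_T^c)/|I_P|\in\{0,1,2,\dots\}$, so this scale contributes at most $Cs^22^{-l}|I_T|$. Summing over $l\ge0$ gives $Cs^2|I_T|$. Altogether $\|\sum_{\mathbf Q}a_P\varphi_P\|_2^2\le CS+Cs^2\sum|I_T|\le CS$, so $S\le\|f_j\|_2(CS)^{1/2}$, i.e. $S\le C\|f_j\|_2^2$, and $s^2\sum|I_T|< S\le C\|f_j\|_2^2$. Each selected tree contributes two trees to $\mathcal F$, and there are two rounds. $\square$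

## 9. Adding up the trees

**Lemma 2.** If $0\le\theta_j<1$ and $\theta_1+\theta_2+\theta_3=1$, then
$$\sum_{P\in\mathbf P}|I_P|^{-1/2}\prod_j|a_{P,j}|\le C_\theta\prod_j\operatorname{size}_j(\mathbf P)^{\theta_j}\|f_j\|_2^{1-\theta_j}.$$

*Proof.* **Step 1 (decomposition).** We apply Lemma 1 for all three indices at all thresholds. Let $E_j=\|f_j\|_2$, $s_j=\operatorname{size}_j(\mathbf P)$. If some $E_j$ or $s_j$ vanishes, the left side is $0$. Otherwise let $t_j=s_j/E_j$. Start with $n$ so large that $\operatorname{size}_j\le2^nE_j$ for all $j$. At stage $n$ apply Lemma 1 successively for $j=1,2,3$ with $s=2^{n-1}E_j$. The removed trees satisfy $\sum|I_T|\le C2^{-2n}$, and by (7.4) each contributes at most $|I_T|\prod_j\min(2^nE_j,s_j)$. Afterwards $\operatorname{size}_j\le2^{n-1}E_j$ for all $j$; continue with $n-1$. Tiles never removed have $|a_{P,j}|\le2^nE_j|I_P|^{1/2}$ for all $n$, i.e. $a_{P,j}=0$. So the sum is at most $CE_1E_2E_3\sum_{n\in\mathbb Z}2^{-2n}\prod_j\min(2^n,t_j)$.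

**Step 2 (the numerical series).** We show that this series is dominated by $\prod t_j^{\theta_j}$. Relabel so that $t_1\le t_2\le t_3$. The range $2^n\le t_1$ contributes at most $\sum2^n\le2t_1$. The range $t_1<2^n\le t_2$ contributes at most $t_1(1+\log_2\frac{t_2}{t_1})$, each term being at most $2^{-2n}t_12^{2n}=t_1$. The range $2^n>t_2$ contributes at most $\sum2^{-n}t_1t_2\le2t_1$. As $1-\theta_1>0$, the total is at most
$$C_\theta t_1(t_2/t_1)^{1-\theta_1}=C_\theta t_1^{\theta_1}t_2^{\theta_2+\theta_3}\le C_\theta t_1^{\theta_1}t_2^{\theta_2}t_3^{\theta_3},$$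
and $E_1E_2E_3\prod t_j^{\theta_j}=\prod s_j^{\theta_j}E_j^{1-\theta_j}$. $\square$

## 10. Sizes are controlled by averages

We recall the dyadic Calderón–Zygmund decomposition. For $h\in L^1$ and $\lambda>0$ let $J_\iota$ be the maximal dyadic intervals with $|J|^{-1}\int_J|h|>\lambda$. Then $h=G+\sum B_\iota$, where $|G|\le2\lambda$ a.e., $\|G\|_1\le\|h\|_1$, $B_\iota$ is supported in $J_\iota$ with mean zero, $\sum\|B_\iota\|_1\le2\|h\|_1$, and $\sum|J_\iota|\le\|h\|_1/\lambda$.

**Lemma 3.** $\operatorname{size}_j(\mathbf P)\le CM\sup_{P\in\mathbf P}|I_P|^{-1}\int|f_j|w_{I_P}$.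

*Proof.* Let $T\subset\mathbf P$ be a tree of type $i\ne j$. Write $\varphi_P,a_P$ for the index $j$ and $f=f_j$, and let $A=\sup_{P\in T}|I_P|^{-1}\int|f|w_{I_P}$. If $f=0$ a.e. nothing is to be proved, so $A>0$. Put $\mathsf Sg=\big(\sum_{P\in T}|\langle g,\varphi_P\rangle|^2|I_P|^{-1}1_{I_P}\big)^{1/2}$. We bound $\mathsf S$ on $L^2$, then in weak type $(1,1)$, then locally, and finally pass from level sets to the square sum.

**Step 1 ($L^2$).** This is the starting point of the Calderón–Zygmund argument. By (7.3) packets of different scales in $T$ are orthogonal, and within a scale (7.1) applies. So $\|\sum b_P\varphi_P\|_2^2\le C\sum|b_P|^2$, and dually $\|\mathsf Sg\|_2^2=\sum|\langle g,\varphi_P\rangle|^2\le C\|g\|_2^2$.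

**Step 2 (weak type $(1,1)$ with constant $CM$).** We show $|\{\mathsf Sg>\lambda\}|\le CM\|g\|_1/\lambda$ for $g\in L^1$. First move the tree to frequency zero: replace $g,\varphi_P$ by $\tilde g=e^{-id_j\xi_Tx}g$, $\tilde\varphi_P=e^{-id_j\xi_Tx}\varphi_P$. This changes neither $|\langle g,\varphi_P\rangle|$ nor the $L^2$ bound. As $\tilde\varphi_P=e^{id_j(c_j(P)-\xi_T)x}(e^{-id_jc_j(P)x}\varphi_P)$, (7.2), (W2), (W3) and $|d_j|\le2$ give
$$|\tilde\varphi_P'|\le\big(2(2M+2)+1\big)|I_P|^{-3/2}w_{I_P}\le9M|I_P|^{-3/2}w_{I_P}.$$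
Decompose $\tilde g=G+\sum B_\iota$ at height $\lambda$. By Step 1, $|\{\mathsf SG>\lambda/2\}|\le4\lambda^{-2}C\|G\|_2^2\le C\|g\|_1/\lambda$. Also $|\bigcup3J_\iota|\le3\|g\|_1/\lambda$. Since $\mathsf S(\sum B_\iota)\le\sum\mathsf S(B_\iota)$, by Chebyshev it suffices to prove $\int_{(3J)^c}\mathsf S(B)\le CM\|B\|_1$ for $B=B_\iota$, $J=J_\iota$. Here $\mathsf S(B)\le\sum_P|\langle B,\tilde\varphi_P\rangle||I_P|^{-1/2}1_{I_P}$, and only $P$ with $I_P\not\subset3J$ matter.

Small intervals: let $|I_P|=2^{-l}|J|<|J|$. As $3J$ is a union of three dyadic intervals of length $|J|$, $I_P\cap3J=\emptyset$, and $\operatorname{dist}(I_P,J)\ge|J|=2^l|I_P|$. By (W2) $|\langle B,\tilde\varphi_P\rangle||I_P|^{1/2}\le\|B\|_1(\operatorname{dist}(I_P,J)/|I_P|)^{-N'}$. The ratio takes integer values at least $2^l$, each for at most two intervals, and there are at most $5$ values of $n$; so the scale contributes at most $C2^{-l(N'-1)}\|B\|_1$.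

Large intervals: let $|I_P|=2^l|J|\ge|J|$. Since $B$ has mean zero,
$$|\langle B,\tilde\varphi_P\rangle||I_P|^{1/2}\le\|B\|_1|J||I_P|^{1/2}\sup_J|\tilde\varphi_P'|\le CM\|B\|_12^{-l}\Big(1+\frac{|c(I_P)-c(J)|}{|I_P|}\Big)^{-N'},$$
and the scale contributes at most $CM2^{-l}\|B\|_1$. Summing over $l$ gives the claim.

**Step 3 (localization).** The purpose is to use only weighted averages of $f$. For dyadic $J$ let $\mathsf S_J^2=\sum_{P\in T,\,I_P\subset J}|a_P|^2|I_P|^{-1}1_{I_P}$, and let $\mathsf S_J(g)$ be the same with $\langle g,\varphi_P\rangle$ in place of $a_P$. First let $J=I_{P_0}$, $P_0\in T$. By Step 2, applied to the subtree of all $P\in T$ with $I_P\subset J$,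
$$|\{\mathsf S_J(f1_{3J})>K/2\}|\le\frac{CM}K\int_{3J}|f|\le\frac{CM}K\int|f|w_J.$$
If $I_P\subset J$, $|I_P|=2^{-l}|J|$ and $x\notin3J$, then $|x-c(I_P)|\ge|x-c(J)|-\frac12|J|\ge\frac23|x-c(J)|$ and $|x-c(J)|\ge\frac32|J|$, so $w_{I_P}(x)\le C2^{-lN'}w_J(x)$. For given $l$ there are at most $5\cdot2^l$ such $P\in T$. So
$$\int_J\mathsf S_J(f1_{(3J)^c})\le\sum_{P\in T,\,I_P\subset J}|I_P|^{1/2}|\langle f1_{(3J)^c},\varphi_P\rangle|\le C\sum_{l\ge0}2^l2^{-lN'}\int|f|w_J\le C\int|f|w_J .$$
With Chebyshev, $|\{x\in J:\mathsf S_J>K\}|\le\frac{CM}K\int|f|w_J\le\frac{CM}KA|J|\le\frac12|J|$ if $K=C'MA$ with $C'$ large. For general dyadic $J$ the conclusion $|\{\mathsf S_J>K\}|\le\frac12|J|$ follows by summing over the maximal intervals among the $I_P\subset J$, $P\in T$: $\mathsf S_J$ is supported on their disjoint union and equals $\mathsf S_{I_P}$ on each of them.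

**Step 4 (from level sets to square sums).** This is the John–Nirenberg argument. Let $B_0=\sup_J|J|^{-1}\int\mathsf S_J^2$ over dyadic $J$, which is finite because $T$ is finite. Given $J$, let $\{J'\}$ be the maximal dyadic subintervals of $J$ with $\sum_{P\in T,\,J'\subset I_P\subset J}|a_P|^2/|I_P|>K^2$. Then $\bigcup J'\subset\{\mathsf S_J>K\}$, so $\sum|J'|\le\frac12|J|$; in particular $J'\ne J$. If $\mathsf S_J(x)>K$, then the smallest $I_P\ni x$ with $P\in T$, $I_P\subset J$, satisfies the defining inequality, so $x\in\bigcup J'$. Thus $\mathsf S_J\le K$ off $\bigcup J'$. On $J'$ the terms with $I_P$ containing the dyadic parent of $J'$ sum to at most $K^2$ by maximality, and the others have $I_P\subset J'$; so $\mathsf S_J^2\le K^2+\mathsf S_{J'}^2$ there. Hence $\int\mathsf S_J^2\le K^2|J|+\sum B_0|J'|\le K^2|J|+\frac12B_0|J|$, and $B_0\le2K^2$. With $J=I_T$, $\sum_{P\in T}|a_P|^2\le2K^2|I_T|=2(C'MA)^2|I_T|$. $\square$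

## 11. Estimates for functions bounded by indicators

Let $|f_j|\le1_{E_j}$ with $0<|E_j|<\infty$. We single out index $3$; the other indices are treated in the same way, since $\Lambda_{\mathbf P}$ and Sections 7–10 are symmetric in the indices. Let $\mathcal M$ be the uncentered Hardy–Littlewood maximal function, which is of weak type $(1,1)$, and put
$$\Omega=\bigcup_{j=1,2}\{\mathcal M1_{E_j}>C_0|E_j|/|E_3|\},\qquad E_3'=E_3\setminus\Omega .$$
$\Omega$ is open, and $C_0$ is an absolute constant such that $|\Omega|\le\frac12|E_3|$; so $|E_3'|\ge\frac12|E_3|$.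

**(A)** Let $\Diamond=\{|\alpha_1-\frac12|+|\alpha_2-\frac12|<\frac12\}$. If $\alpha\in\Diamond$ and $f_3$ is supported in $E_3'$, then, for any sizes of the sets, $|\Lambda_{\mathbf P}(f_1,f_2,f_3)|\le CM|E_1|^{\alpha_1}|E_2|^{\alpha_2}|E_3|^{1-\alpha_1-\alpha_2}$.

*Proof.* **Step 1 (averages).** We sort tiles by their distance to $\Omega^c$ and bound the averages in Lemma 3. For $u\ge0$ let
$$\mathbf P_u=\{P\in\mathbf P:2^u\le1+\operatorname{dist}(I_P,\Omega^c)/|I_P|<2^{u+1}\}.$$
Let $P\in\mathbf P_u$. Some point of $\Omega^c$ is at distance at most $2^{u+1}|I_P|$ from $c(I_P)$, so every interval centered at $c(I_P)$ of length at least $2^{u+3}|I_P|$ meets $\Omega^c$. Hence, for the interval $I$ of length $2^v|I_P|$, $v\ge0$, centered at $c(I_P)$, enlarging it if necessary to length $2^{u+3}|I_P|$, we get $|E_j\cap I|\le C2^{\max(u,v)}|I_P||E_j|/|E_3|$ for $j=1,2$. Summing $w_{I_P}$ over dyadic annuli,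
$$|I_P|^{-1}\int1_{E_j}w_{I_P}\le C\min(1,2^u|E_j|/|E_3|)\quad(j=1,2),\qquad|I_P|^{-1}\int|f_3|w_{I_P}\le C2^{-u(N'-1)},$$
the last because $f_3$ lives on $\Omega^c$, at distance at least $2^{u-1}|I_P|$ from $I_P$ if $u\ge1$.

**Step 2 (insertion in Lemma 2).** We combine Lemmas 2 and 3 and sum over $u$. For $0\le\gamma_1,\gamma_2\le1$, $0\le\theta_j<1$, $\sum\theta_j=1$, $\theta_3>0$, use $\min(1,y)\le y^{\gamma_j}$, $M^{\theta_1+\theta_2+\theta_3}=M$, $\|f_j\|_2^{1-\theta_j}\le|E_j|^{(1-\theta_j)/2}$ and $\sum_j(1-\theta_j)/2=1$: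
$$|\Lambda_{\mathbf P_u}(f_1,f_2,f_3)|\le CM\,2^{u(\theta_1+\theta_2)-u\theta_3(N'-1)}\,|E_3|\prod_{j=1,2}\Big(\frac{|E_j|}{|E_3|}\Big)^{\gamma_j\theta_j+(1-\theta_j)/2}.$$
Choose $N'$ with $\theta_3(N'-1)>2$ and sum over $u$. The exponents attained are all $\alpha_j\in[\frac{1-\theta_j}2,\frac{1+\theta_j}2]$, $j=1,2$. Given $\alpha\in\Diamond$, take $\theta_j=|2\alpha_j-1|+\epsilon$ for $j=1,2$ with small $\epsilon>0$; then $\theta_1,\theta_2<1$ and $0<\theta_3<1$. $\square$

**(B)** If $|E_3|\ge|E_1|,|E_2|$ and $f_3$ is supported in $E_3'$, the same bound holds for all $\alpha_1,\alpha_2<1$ with $\alpha_1+\alpha_2<\frac32$.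

*Proof.* Apply (A) with $\alpha_j'=\max(\alpha_j,\frac12)$. If both $\alpha_j>\frac12$, then $\sum|\alpha_j'-\frac12|=\alpha_1+\alpha_2-1<\frac12$; if only one exceeds $\frac12$, the sum is $\alpha_j-\frac12<\frac12$; otherwise it is $0$. So $\alpha'\in\Diamond$, and $|E_j|/|E_3|\le1$ allows us to lower the exponents to $\alpha_j$. $\square$

**(C)** If $\alpha_1,\alpha_2,\alpha_3>0$ and $\sum\alpha_j=1$, then $|\Lambda_{\mathbf P}(f_1,f_2,f_3)|\le CM\prod_j|E_j|^{\alpha_j}$ for all $|f_j|\le1_{E_j}$.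

*Proof.* No exceptional set may be removed here, so we iterate. Let $j_0$ be the index of a largest set. Split $f_{j_0}=f_{j_0}1_{E_{j_0}'}+f_{j_0}1_{E_{j_0}\setminus E_{j_0}'}$. Bound the first part by (B) for the index $j_0$; the two other exponents are less than $1$ with sum less than $1$. Repeat with $E_{j_0}$ replaced by $E_{j_0}\setminus E_{j_0}'$, of at most half the measure (stop if it is null). Each step multiplies $\prod|E_j|^{\alpha_j}$ by at most $2^{-\min_j\alpha_j}$, so the bounds form a convergent geometric series. The remainder tends to $0$: for the finite set $\mathbf P$ trivially $|\Lambda_{\mathbf P}|\le C_{\mathbf P}\prod\|f_j\|_{1/\alpha_j}\le C_{\mathbf P}\prod|E_j|^{\alpha_j}$ for the current sets. $\square$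

## 12. From indicators to $L^p\times L^q\to L^r$

For $f\in L^p$, $p<\infty$, let $f^*$ be the decreasing rearrangement, $c_\kappa=f^*(2^\kappa)$, $E_\kappa=\{f^*(2^{\kappa+1})<|f|\le f^*(2^\kappa)\}$. Then $|E_\kappa|\le2^{\kappa+1}$, and $f=\sum_{\kappa\in\mathbb Z}c_\kappa f_\kappa$ a.e. and in $L^p$ with $|f_\kappa|\le1_{E_\kappa}$. The numbers $v_\kappa=2^{\kappa/p}c_\kappa$ satisfy $\|v\|_{\ell^p}\le2^{1/p}\|f\|_p$, because $2^\kappa f^*(2^\kappa)^p\le2\int_{2^{\kappa-1}}^{2^\kappa}(f^*)^p$. Since $\mathbf P$ is finite and each $\langle\cdot,\varphi_{P,j}\rangle$ is continuous on $L^p$, partial sums of such decompositions may be inserted in $T_{\mathbf P}$ and $\Lambda_{\mathbf P}$, with convergence (pointwise for $T_{\mathbf P}$).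

**Step 1 (the case $r>1$).** Here duality is available, and (C) suffices. Put $p_1=p$, $p_2=q$, $p_3=r'$, $\mathsf a_j=1/p_j\in(0,1)$; then $\sum\mathsf a_j=1$. Apply (C) with $\alpha=\mathsf a+\epsilon(\mathbf e_i-\mathbf e_j)$ for all ordered pairs $i\ne j$ and a small $\epsilon>0$. For pieces $f_{j,\kappa_j}$ choose $i$ with smallest $\kappa_i$ and $j$ with largest $\kappa_j$:
$$|\Lambda_{\mathbf P}(f_{1,\kappa_1},f_{2,\kappa_2},f_{3,\kappa_3})|\le CM\,2^{\sum\kappa_j\mathsf a_j}2^{-\epsilon\max|\kappa_i-\kappa_j|}.$$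
Multiply by the $c$'s and sum, with $\kappa_1=\kappa$, $\kappa_2=\kappa+s$, $\kappa_3=\kappa+t$:
$$|\Lambda_{\mathbf P}(f_1,f_2,f_3)|\le CM\sum_{s,t\in\mathbb Z}2^{-\epsilon(|s|+|t|)/2}\sum_\kappa v_{1,\kappa}v_{2,\kappa+s}v_{3,\kappa+t}\le CM\prod_j\|f_j\|_{p_j}$$
by Hölder in $\kappa$. By duality this is Proposition 1 for $r>1$.

**Step 2 (weak type for the case $r\le1$).** The purpose is a weak-type bound for indicator-type inputs on the full range of exponents. Write $\|F\|_{\rho,\infty}=\sup_{\lambda>0}\lambda|\{|F|>\lambda\}|^{1/\rho}$. Let $|f_j|\le1_{E_j}$ ($j=1,2$), $F=T_{\mathbf P}(f_1,f_2)\in L^1$. We claim that for $\alpha\in\Diamond$, and for $\alpha$ in the open triangle $\triangle=\{\alpha_1,\alpha_2>0,\ \alpha_1+\alpha_2<1\}$,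
$$\|F\|_{\rho,\infty}\le CM|E_1|^{\alpha_1}|E_2|^{\alpha_2},\qquad1/\rho=\alpha_1+\alpha_2 . \tag{12.1}$$
Take $E_3=\{|F|>\lambda\}$, of positive measure without loss of generality, and $f_3=\frac{\overline F}{|F|}1_{E_3'}$, with $E_3'=E_3$ in the case of $\triangle$. By (A) or (C)
$$\tfrac12\lambda|E_3|\le\Lambda_{\mathbf P}(f_1,f_2,f_3)\le CM|E_1|^{\alpha_1}|E_2|^{\alpha_2}|E_3|^{1-\alpha_1-\alpha_2},$$
which is (12.1). Now for $\frac1\rho=\frac{1-t}{\rho_0}+\frac t{\rho_1}$ we have $\lambda|E_3|^{1/\rho}=(\lambda|E_3|^{1/\rho_0})^{1-t}(\lambda|E_3|^{1/\rho_1})^t$, so $\|F\|_{\rho,\infty}\le\|F\|_{\rho_0,\infty}^{1-t}\|F\|_{\rho_1,\infty}^t$. Hence (12.1) holds on the convex hull of $\triangle\cup\Diamond$. This hull is open and convex, and its closure is the pentagon with vertices $(0,0),(1,0),(1,\frac12),(\frac12,1),(0,1)$. An open convex set is the interior of its closure, so the hull is $\{0<\alpha_1,\alpha_2<1,\ \alpha_1+\alpha_2<\frac32\}$.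

**Step 3 (strong type for $r\le1$).** We combine weak-type bounds on both sides of $r$, which also provides off-diagonal decay. Let $\mathsf a=(\frac1p,\frac1q)$ be in this set with $\frac1r=\mathsf a_1+\mathsf a_2\ge1$. For $F_{\kappa\kappa'}=T_{\mathbf P}(f_{1,\kappa},f_{2,\kappa'})$ use (12.1) at $\alpha^\pm=\mathsf a+\tau(\epsilon,-\epsilon)\pm(\epsilon',\epsilon')$ with $\tau=\operatorname{sgn}(\kappa'-\kappa)$ and small $\epsilon,\epsilon'>0$. With $\rho_\pm=1/(\alpha_1^\pm+\alpha_2^\pm)$ we have $\rho_+<r<\rho_-$ and $\frac1r=\frac12(\frac1{\rho_+}+\frac1{\rho_-})$. If $X=\|F\|_{\rho_+,\infty}$, $Y=\|F\|_{\rho_-,\infty}$, then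
$$\|F\|_r^r\le\int_0^\infty r\lambda^{r-1}\min\big((X/\lambda)^{\rho_+},(Y/\lambda)^{\rho_-}\big)\,d\lambda=C(XY)^{r/2}.$$
To see the last equality when $X,Y>0$ (otherwise both sides are $0$), let $\lambda_0$ be the point where the two expressions agree, $\lambda_0^{\rho_--\rho_+}=Y^{\rho_-}X^{-\rho_+}$. The first is the smaller one below $\lambda_0$, the second above; both integrals converge and are constants times $X^{\rho_+}\lambda_0^{r-\rho_+}$. As $r-\rho_+=\rho_+\frac{\rho_--\rho_+}{\rho_-+\rho_+}$, the exponent of $Y$ in this is $\frac{\rho_-\rho_+}{\rho_-+\rho_+}=\frac r2$, and that of $X$ is $\rho_+-\frac{\rho_+^2}{\rho_-+\rho_+}=\frac r2$. So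
$$\|F_{\kappa\kappa'}\|_r\le C\|F_{\kappa\kappa'}\|_{\rho_+,\infty}^{1/2}\|F_{\kappa\kappa'}\|_{\rho_-,\infty}^{1/2}\le CM\,2^{\kappa/p+\kappa'/q}2^{-\epsilon|\kappa-\kappa'|}.$$
As $r\le1$, subadditivity of $\|\cdot\|_r^r$ and Fatou give
$$\|T_{\mathbf P}(f_1,f_2)\|_r^r\le CM^r\sum_{\kappa,\kappa'}v_{1,\kappa}^rv_{2,\kappa'}^r2^{-\epsilon r|\kappa-\kappa'|}\le CM^r\|f_1\|_p^r\|f_2\|_q^r$$
by Hölder with $\frac rp+\frac rq=1$, for each fixed $\kappa'-\kappa$. Only finitely many $\alpha$ are used for given $(p,q)$, so one $N'$ suffices. This proves Proposition 1, and with Section 6 it proves Theorem 1. $\blacksquare$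

## 13. Random signs along a line: proof of Theorem 2

Let $0\not\equiv\phi\in C_c^\infty((-\frac14,\frac14))$, and let $\Theta\in C_c^\infty$ be supported in $[-\frac14,\frac94]$ with $\Theta=1$ on $[0,2]$. Put $\check\phi(x)=\int\phi(t)e^{ixt}dt$, a real-analytic function. We use two facts. First, an $x$-independent smooth symbol with all derivatives bounded, supported in a bounded neighborhood of $D$, satisfies (H): the weight is comparable to $1$ on the support, and the transposed symbols are compositions with linear maps under which $D$ becomes $D_1$, $D_2$ (Section 3). Second, the Paley–Zygmund inequality: for $Y\ge0$ with finite second moment and $0<\vartheta<1$, $\mathbb P(Y\ge\vartheta\,\mathbb EY)\ge(1-\vartheta)^2(\mathbb EY)^2/\mathbb E(Y^2)$.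

**Part (a), step 1 (the symbol and the test functions).** We place blocks along $D$ so that test functions see $2^j$ of them at once. Let $D$ be non-degenerate and
$$\sigma(\xi,\eta)=\sum_{j\ge1}\sum_{n=1}^{2^j}\epsilon_{j,n}\,\phi(\xi/d_1-4^j-n)\,\phi(\eta/d_2-4^j-n),\qquad\epsilon_{j,n}=\pm1 .$$
The blocks are disjoint, and $|\xi/d_1-\eta/d_2|<\frac12$ on the support, so (H) holds for every choice of signs. Let $j\ge2$, $N=2^j$, $\widehat{f_j}(\xi)=\Theta((\xi/d_1-4^j)/N)$, $\widehat{g_j}(\eta)=\Theta((\eta/d_2-4^j)/N)$. Then $\widehat{f_j}$ lives where $\xi/d_1\in[4^j-2^{j-2},4^j+\frac94 2^j]$. For $j'\ne j$ this set misses $[4^{j'},4^{j'}+2^{j'}+1]$, because $4^j+\frac94 2^j<4^{j+1}$ and $4^{j-1}+2^{j-1}+1<4^j-2^{j-2}$. So only the blocks of index $j$ contribute, and on them $\widehat{f_j}=\widehat{g_j}=1$: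
$$T_\sigma(f_j,g_j)(x)=h(x)X(x),\quad h(x)=|d_1d_2|\check\phi(d_1x)\check\phi(d_2x)\not\equiv0,\quad X(x)=\sum_{n=1}^N\epsilon_{j,n}e^{i(d_1+d_2)(4^j+n)x}.$$

**Part (a), step 2 (choice of signs).** We need $|X|$ to be of size $N^{1/2}$ on a set of fixed measure. For independent random signs, $\mathbb E|X(x)|^2=N$ and $\mathbb E|X(x)|^4\le3N^2$, since only the three ways of pairing the four indices contribute, each at most $N^2$. Paley–Zygmund for $Y=|X|^2$, $\vartheta=\frac14$, gives $|X(x)|\ge\frac12N^{1/2}$ with probability at least $c_0=\frac3{16}$. Fix a bounded set $U$, $|U|>0$, on which $|h|\ge c_1>0$. By Fubini some choice of $(\epsilon_{j,n})_n$ makes $|X|\ge\frac12N^{1/2}$ on a subset of $U$ of measure at least $c_0|U|$. Make this choice for every $j\ge2$. Then $\|T_\sigma(f_j,g_j)\|_r\ge c_rN^{1/2}$ for every $r>0$.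

**Part (a), step 3 (comparison).** By scaling $\|f_j\|_p\|g_j\|_q=CN^{1-1/p}N^{1-1/q}=CN^{2-1/r}$. Boundedness would give $N^{1/2}\le CN^{2-1/r}$ for all $N=2^j$, $j\ge2$, i.e. $\frac1r\le\frac32$. So it fails for all $1<p,q<\infty$ with $r<2/3$.

**Part (b) (degenerate lines).** Now one function can be kept fixed, which destroys the balance. Let $D=\{\xi=0\}$ and $\sigma=\sum_{j\ge1}\sum_{n=1}^{2^j}\epsilon_{j,n}\phi(\xi)\phi(\eta-4^j-n)$, which is supported in $|\xi|\le\frac14$; so (H) holds. Fix $f\in\mathcal S$ with $\widehat f=1$ on $\operatorname{supp}\phi$, and let $\widehat{g_j}(\eta)=\Theta((\eta-4^j)/N)$. Then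
$$T_\sigma(f,g_j)(x)=\check\phi(x)^2\sum_{n\le N}\epsilon_{j,n}e^{i(4^j+n)x}.$$
As before the signs can be chosen so that $\|T_\sigma(f,g_j)\|_r\ge c_rN^{1/2}$ for all $j\ge2$, while $\|f\|_p\|g_j\|_q=CN^{1-1/q}$. Boundedness forces $q\ge2$. So it fails, for example, at $(p,q,r)=(4,\frac32,\frac{12}{11})$, where $\frac14+\frac23=\frac{11}{12}$.

Exchanging $\xi$ and $\eta$ gives $D=\{\eta=0\}$. For $D=\{\xi+\eta=0\}$ take the transpose $T_\sigma^{*1}$ of the first example. Its symbol $\sigma(-\xi-\eta,\eta)$ is $x$-independent, has bounded derivatives and is supported in $|\xi+\eta|\le\frac14$, so (H) holds. The form $\int T_\sigma(f,g)h$ is not bounded on $L^4\times L^{3/2}\times L^{12}$, so $T_\sigma^{*1}$ is unbounded $L^{12}\times L^{3/2}\to L^{4/3}$, and $\frac1{12}+\frac23=\frac34$. Together with Theorem 1 this gives the last statement of Theorem 2. $\blacksquare$
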